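\title{Complete isotrivial families of non-linearly normal smooth space curves}

\begin{abstract}
We construct, over every algebraically closed field, non-trivial isotrivial complete families of smooth curves in $\mathbb{P}^3$ whose members are not linearly normal. For every genus $g\ge 3$ the base can be any elliptic curve, and the curves have degree $2g+1$ and lie on an elliptic quartic scroll. In genus $2$ there are such families of degree $6$; together with a theorem of Chang and Ran this shows that the genera that occur are exactly $g\ge 2$. In both constructions a fixed curve $C$ covers an elliptic curve $E$, and the translations of $E$ move the embedding of $C$. We also prove that in a complete family of non-degenerate curves of genus at least $2$ the embedded curve cannot move unless the polarized curve does.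
\end{abstract}

\section{Introduction}

Let $k$ be an algebraically closed field of characteristic $p\ge 0$. A \emph{curve} is a projective connected one-dimensional variety over $k$. Let $B$ be an integral variety over $k$. A \emph{family of smooth space curves} over $B$ is a closed subvariety $\mathcal{C}\subset\mathbb{P}^3\times B$ such that $\mathcal{C}\to B$ is a smooth family of curves; equivalently, it is a morphism from $B$ to the Hilbert scheme of smooth curves in $\mathbb{P}^3$. The family is
\begin{itemize}
\item \emph{trivial} if all its fibers are isomorphic as subvarieties of $\mathbb{P}^3$, that is, if any two of them differ by a projective transformation;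
\item \emph{isotrivial} if all its fibers are isomorphic as abstract curves;
\item \emph{complete} if $B$ is proper.
\end{itemize}
A smooth curve $C\subset\mathbb{P}^3$ is \emph{non-degenerate} if it lies in no plane, and \emph{linearly normal} if the restriction map $H^0(\mathbb{P}^3,\mathcal{O}(1))\to H^0(C,\mathcal{O}_C(1))$ is surjective.

In a complete family the curves move and never become singular. Non-trivial complete families of non-degenerate smooth space curves exist, for instance over an elliptic base: they can be built from curves of genus $2$ and degree $5$, keeping the abstract curve fixed and varying the embedding line bundle. These curves are linearly normal. On the other hand, by a theorem of Chang and Ran, the members of a non-trivial complete family of non-degenerate smooth space curves are neither rational nor elliptic. The following question comes from Benoist's paper \cite{Benoist}.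

\medskip
\noindent\textbf{Question.} \emph{Do there exist non-trivial isotrivial complete families of non-linearly normal smooth space curves?}
\medskip

To see what is being asked, fix the abstract curve $C$. Up to a projective transformation, a non-degenerate embedding $C\subset\mathbb{P}^3$ is a pair $(L,V)$, where $L=\mathcal{O}_C(1)$ and $V\subset H^0(C,L)$ is the four-dimensional space of restricted linear forms. The curve is linearly normal when $V=H^0(C,L)$; then $L$ determines the embedding. Otherwise $C$ is the projection of its model in $\mathbb{P}^r$, $r=h^0(L)-1\ge4$, from a center that misses all secant and tangent lines. In the first case, $r=4$, the center is a point and these lines fill a hypersurface of $\mathbb{P}^4$ (Lemma~\ref{lem:secant}). A hypersurface meets every complete curve in $\mathbb{P}^4$, so for fixed $L$ the center cannot move along a complete curve. This suggests that the answer is no. The argument, however, says nothing when $L$ moves: the space $\mathbb{P}^4$ becomes a $\mathbb{P}^4$-bundle over $B$, the center becomes a section, and the secant divisor is only known to be ample on the fibers, so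 a section may miss it. This does happen, and the answer to the question is yes.

\begin{theorem}\label{thm:scroll}
Let $E$ be an elliptic curve over $k$ and $g\ge3$. There is a non-trivial isotrivial complete family over the base $E$ of smooth space curves of genus $g$ and degree $2g+1$. Every member satisfies $h^0(\mathcal{O}(1))=g+2\ge5$, so it is not linearly normal.
\end{theorem}

Theorem~\ref{thm:scroll} alone answers the question. The next theorem determines the genera; its ``only if'' part rests on the theorem of Chang and Ran.

\begin{theorem}\label{thm:genera}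
A non-trivial isotrivial complete family of non-linearly normal smooth space curves of genus $g$ exists over $k$ if and only if $g\ge2$. For $g=2$ there are such families of degree $6$ over an elliptic base.
\end{theorem}

The last theorem is the correct form of the heuristic for fixed $L$.

\begin{theorem}\label{thm:rigid}
Let $\mathcal{C}\to B$ be a complete family of non-degenerate smooth space curves of genus $\ge2$ such that the polarized curves $(\mathcal{C}_b,\mathcal{O}(1)|_{\mathcal{C}_b})$, $b\in B$, are pairwise isomorphic. Then all $\mathcal{C}_b$ are the same subvariety of $\mathbb{P}^3$. Consequently, in a non-trivial isotrivial complete family of non-degenerate curves of genus $\ge2$, the isomorphism class of $(\mathcal{C}_b,\mathcal{O}(1)|_{\mathcal{C}_b})$ is not constant.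
\end{theorem}

Projectively equivalent curves are isomorphic as polarized curves. So a complete family of non-degenerate curves of genus $\ge2$ is trivial exactly when all its members are equal.

By Theorem~\ref{thm:rigid} the line bundle $L$ must move along a complete subvariety of $\operatorname{Pic}(C)$. The simplest way to arrange this is to take a covering $\pi:C\to E$ of an elliptic curve and to twist a fixed line bundle by $\pi^*P$, $P\in\operatorname{Pic}^0(E)$. The four sections must move too. We take them from a vector bundle $G$ on $E$ with $h^0(G)=4$ whose translates are twists of $G$ by line bundles; translating the sections of $G$ then gives a family of maps $C\to\mathbb{P}^3$ parametrized by $E$. Section~\ref{sec:translation} shows this mechanism on an example, isolates the difficulty (every member, without exception, has to be an embedding) and states the resulting criterion. Section~\ref{sec:scroll} applies it to a sum of two line bundles of degree $2$ and proves Theorem~\ref{thm:scroll}. Section~\ref{sec:genustwo} applies it to a stable bundle of rank $3$ and degree $4$ and proves Theorem~\ref{thm:genera}. Section~\ref{sec:rigid},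 which uses only Section~\ref{sec:tools}, proves Theorem~\ref{thm:rigid}.

\section{Conventions and standard facts}\label{sec:tools}

``Point'' means closed point. For a vector bundle $\mathcal{G}$ on a variety $Y$ we write $\mathbb{P}(\mathcal{G})=\operatorname{Proj}\operatorname{Sym}\mathcal{G}$. It carries a surjection from the pullback of $\mathcal{G}$ onto $\mathcal{O}_{\mathbb{P}(\mathcal{G})}(1)$, whose direct image on $Y$ is $\mathcal{G}$. For a line bundle $N$ on $Y$ there is a canonical isomorphism $\mathbb{P}(\mathcal{G}\otimes N)\cong\mathbb{P}(\mathcal{G})$, under which $\mathcal{O}(1)$ is twisted by the pullback of $N$. The projections of a product are $\operatorname{pr}_1,\operatorname{pr}_2$.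

\subsection*{Elliptic curves} Let $E$ be an elliptic curve with origin $o$. Let $\tau_z$ be translation by $z$, and for $n\ge 1$ put
\[
m_n:E\times E\to E,\qquad m_n(y,x)=y+nx,
\]
so that $m_1$ is addition and $m_n(\cdot,x)=\tau_{nx}$. For $R\in\operatorname{Pic}^0(E)$ one has $m_1^*R\cong\operatorname{pr}_1^*R\otimes\operatorname{pr}_2^*R$ and $[n]^*R\cong R^n$. Since $m_n=m_1\circ(1\times[n])$,
\begin{equation}\label{eq:mnR}
m_n^*R\cong\operatorname{pr}_1^*R\otimes\operatorname{pr}_2^*R^n .
\end{equation}
The map $\lambda_E:E\to\operatorname{Pic}^0(E)$, $z\mapsto\tau_z^*\mathcal{O}(o)\otimes\mathcal{O}(-o)$, is an isomorphism of groups, and for a line bundle $A$ of degree $d$,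
\begin{equation}\label{eq:phiA}
\tau_z^*A\otimes A^{-1}\cong\lambda_E(z)^{d}.
\end{equation}
If $d\ne0$, these bundles run through all of $\operatorname{Pic}^0(E)$. We have $\omega_E\cong\mathcal{O}_E$, so a vector bundle $\mathcal{F}$ on $E$ has $\chi(\mathcal{F})=\deg\mathcal{F}$, and $H^1(\mathcal{F})$ is dual to $\operatorname{Hom}(\mathcal{F},\mathcal{O}_E)$. A line bundle $A$ of degree $2$ is base point free with $h^0(A)=2$; it defines a morphism $E\to\mathbb{P}^1$ of degree $2$ whose scheme-theoretic fibers are the divisors of $|A|$.

\subsection*{Curves} Let $C$ be a smooth curve of genus $g$. A line bundle $L$ of degree $>2g-2$ has $h^0(L)=\deg L+1-g$. If $g\ge2$, the group $\operatorname{Aut}(C)$ is finite. If $\pi:C\to E$ is a morphism of degree $d>0$, the norm $\operatorname{Nm}:\operatorname{Pic}^0(C)\to\operatorname{Pic}^0(E)$, induced by push-forward of divisors, satisfies $\operatorname{Nm}\circ\pi^*=[d]$; hence $\pi^*:\operatorname{Pic}^0(E)\to\operatorname{Pic}^0(C)$ has finite kernel. A subspace $V\subset H^0(C,L)$ defines a morphism $C\to\mathbb{P}(V)$ that is injective on points and on tangent spaces if and only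 if $V\to H^0(L|_D)$ is surjective for every effective divisor $D$ of degree $2$.

\subsection*{Direct images} Let $Y$ be a projective variety, $B$ an integral variety and $\mathcal{H}$ a vector bundle on $Y\times B$. Grauert's theorem says that if $h^0(\mathcal{H}|_{Y\times b})$ does not depend on $b$, then $\operatorname{pr}_{2*}\mathcal{H}$ is locally free with fiber $H^0(\mathcal{H}|_{Y\times b})$ at $b$. In particular a line bundle that is trivial on every $Y\times b$ is pulled back from $B$.

\subsection*{Closed immersions} A proper morphism of varieties $h:X\to Y$ that is injective on points and on tangent spaces is a closed immersion. Indeed $h$ is finite, so for $y=h(x)$ the ring $\mathcal{O}_{X,x}$ is a finite $\mathcal{O}_{Y,y}$-module; injectivity on tangent spaces gives $\mathfrak{m}_y\mathcal{O}_{X,x}=\mathfrak{m}_x$, and Nakayama's lemma shows that $\mathcal{O}_{Y,y}\to\mathcal{O}_{X,x}$ is onto. We call a morphism $C\to\mathbb{P}^3$ an \emph{embedding} if it is injective on points and on tangent spaces.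

\begin{lemma}\label{lem:criterion}
Let $C$ be a smooth curve, $B$ an integral variety and $F:C\times B\to\mathbb{P}^3$ a morphism such that each $f_b=F(\cdot,b)$ is an embedding. Then $(F,\operatorname{pr}_2):C\times B\to\mathbb{P}^3\times B$ is a closed immersion, and its image is an isotrivial family of smooth space curves over $B$ with fibers $f_b(C)$.
\end{lemma}

\begin{proof}
The map is proper and injective on points. If a tangent vector $(v,w)\in T_cC\oplus T_bB$ maps to $0$, then $w=0$, hence $df_b(v)=0$, hence $v=0$.
\end{proof}

\section{Moving an embedding by translations}\label{sec:translation}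

We begin with the smallest case. It shows how translations produce complete families of maps, and why such maps tend to degenerate.

\begin{example}[the double quadric]\label{ex:quadric}
Let $A=\mathcal{O}_E(2o)$, let $a_0,a_1$ be a basis of $H^0(E,A)$ and $\varphi=[a_0:a_1]:E\to\mathbb{P}^1$. The divisors of $|A|$ are the pairs $\{y,-y\}$, so $\varphi(y)=\varphi(y')$ if and only if $y'=\pm y$. Let $C\subset E\times\mathbb{P}^1$ be a smooth curve of genus $\ge2$, with projections $\pi:C\to E$ and $u=[X_1:X_2]:C\to\mathbb{P}^1$; both are non-constant. For $x\in E$ compose $(\varphi\circ\tau_x\circ\pi,u)$ with the Segre embedding: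
\[
f_x(c)=[X_1a_0(y+x):X_1a_1(y+x):X_2a_0(y+x):X_2a_1(y+x)],\qquad y=\pi(c).
\]
This is a family of morphisms $C\to\mathbb{P}^3$ over the complete base $E$. The line bundle moves: $f_x^*\mathcal{O}(1)=\pi^*\tau_x^*A\otimes u^*\mathcal{O}(1)\cong f_o^*\mathcal{O}(1)\otimes\pi^*\lambda_E(x)^2$, and infinitely many classes occur because $\pi^*$ has finite kernel.

But some $f_x$ is not injective. The map $u$ is not injective, for otherwise it would be purely inseparable and $C$ would have genus $0$. Choose $c\neq c'$ with $u(c)=u(c')$, and solve $2x=-\pi(c)-\pi(c')$ in $E$. Then $\pi(c')+x=-(\pi(c)+x)$, so $f_x(c)=f_x(c')$. The surface $E\times\mathbb{P}^1$ maps two-to-one onto a quadric, and as $x$ runs through all of $E$, any two points of a fiber of $u$ are eventually glued.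
\end{example}

In the example $E\times\mathbb{P}^1=\mathbb{P}(G)$ with $G=A\oplus A$, the four coordinates come from a basis of $H^0(E,G)$, and the family exists because each translate of $G$ is a twist of $G$ by a line bundle, uniformly in $x$. The next proposition keeps these features and adds, as hypothesis (b), the property that failed.

\begin{proposition}\label{prop:translation}
Let $C$ be a smooth curve of genus $\ge2$ and $\pi:C\to E$ a non-constant morphism to an elliptic curve. Let $G$ be a vector bundle on $E$ of non-zero degree, $L$ a line bundle on $C$ and $\varepsilon:\pi^*G\to L$ a homomorphism. Assume: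
\begin{itemize}
\item[(a)] there are an integer $n\ge1$ and a line bundle $N$ on $E\times E$ with $m_n^*G\cong\operatorname{pr}_1^*G\otimes N$;
\item[(b)] for every $P\in\operatorname{Pic}^0(E)$, the space $H^0(E,G\otimes P)$ has dimension $4$, and for a basis $s_0,\dots,s_3$ of it the sections $\varepsilon(\pi^*s_i)$ of $L\otimes\pi^*P$ have no common zero and define an embedding $C\to\mathbb{P}^3$.
\end{itemize}
Then there is a non-trivial isotrivial complete family of smooth space curves over $E$ whose fiber over $x$ is $C$, embedded by sections of $L\otimes\pi^*N_x$, where $N_x=N|_{E\times x}\in\operatorname{Pic}^0(E)$.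
\end{proposition}

\begin{proof}
Let $r$ be the rank of $G$. Restricting (a) to $E\times x$ gives $\tau_{nx}^*G\cong G\otimes N_x$. Taking determinants and using \eqref{eq:phiA},
\begin{equation}\label{eq:Nx}
N_x^{\,r}\cong\tau_{nx}^*\det G\otimes(\det G)^{-1}\cong\lambda_E(x)^{n\deg G}.
\end{equation}
In particular $N_x$ has degree $0$.

Fix a basis $s_0,\dots,s_3$ of $H^0(E,G)$. By (a), the $m_n^*s_i$ are sections of $\operatorname{pr}_1^*G\otimes N$. Pull them back by $\pi\times1$ and apply $\varepsilon$; this gives four sections $z_i$ of $\operatorname{pr}_1^*L\otimes(\pi\times1)^*N$ on $C\times E$. The restrictions of the $m_n^*s_i$ to $E\times x$ are the $\tau_{nx}^*s_i$, which form a basis of $H^0(\tau_{nx}^*G)\cong H^0(G\otimes N_x)$. By (b) with $P=N_x$ (the condition does not depend on the basis), the $z_i$ have no common zero on $C\times x$ and define an embedding $f_x$ with $f_x^*\mathcal{O}(1)=L\otimes\pi^*N_x$. So the $z_i$ define a morphism $F:C\times E\to\mathbb{P}^3$, and Lemma~\ref{lem:criterion} gives a complete isotrivial family with fibers $f_x(C)$.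

Since $n\deg G\neq0$, the right side of \eqref{eq:Nx} takes infinitely many values, so infinitely many classes $N_x$ occur. As $\pi^*$ has finite kernel, infinitely many classes $f_x^*\mathcal{O}(1)$ occur in $\operatorname{Pic}(C)$. A projective transformation taking $f_x(C)$ to $f_o(C)$ induces $\alpha\in\operatorname{Aut}(C)$ with $f_x^*\mathcal{O}(1)\cong\alpha^*f_o^*\mathcal{O}(1)$. The group $\operatorname{Aut}(C)$ is finite, so if the family were trivial only finitely many classes would occur.
\end{proof}

The genus hypothesis enters only through the finiteness of $\operatorname{Aut}(C)$. It is needed there: for $C=E$, $\pi=1$ and $G=L$ a line bundle of degree $4$, conditions (a) and (b) hold, $f_x=f_o\circ\tau_x$, and the image does not move.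

\section{Curves on an elliptic quartic scroll}\label{sec:scroll}

Example~\ref{ex:quadric} fails because both summands of $G$ define the same double cover of $\mathbb{P}^1$. We replace $A\oplus A$ by $A_1\oplus A_2$ with $A_1\not\cong A_2$. The map from $\mathbb{P}(G)$ to $\mathbb{P}^3$ then becomes injective outside two curves, and it suffices to control how $C$ meets those.

\subsection{The scroll}

Let $A_1\not\cong A_2$ be line bundles of degree $2$ on $E$. Let $a_i=(a_{i0},a_{i1})$ be a basis of $H^0(E,A_i)$ and $\varphi_i=[a_{i0}:a_{i1}]:E\to\mathbb{P}^1$.

\begin{lemma}\label{lem:22}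
The map $(\varphi_1,\varphi_2):E\to\mathbb{P}^1\times\mathbb{P}^1$ is injective on points and on tangent spaces.
\end{lemma}

\begin{proof}
The fibers of $\varphi_i$ are the divisors of $|A_i|$. If $y\ne y'$ have the same image under both maps, then the divisor formed by $y$ and $y'$ lies in $|A_1|$ and in $|A_2|$. If $d\varphi_1$ and $d\varphi_2$ both vanish at $y$, the same holds for the divisor formed by $y$ counted twice. Either way $A_1\cong A_2$.
\end{proof}

Let $\psi:S=\mathbb{P}(A_1\oplus A_2)\to E$. The inclusions $A_i\subset A_1\oplus A_2=\psi_*\mathcal{O}_S(1)$ give sections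
\[
X_i\in H^0\big(S,\mathcal{O}_S(1)\otimes\psi^*A_i^{-1}\big),\qquad i=1,2,
\]
which are homogeneous coordinates on the fibers of $\psi$ and have no common zero. The curves $\sigma_i=\{X_i=0\}$ are disjoint sections of $\psi$. The four sections $X_ia_{ij}$ of $\mathcal{O}_S(1)$ have no common zero, because $X_1,X_2$ have none and, for each $i$, $a_{i0},a_{i1}$ have none. They define
\[
\rho:S\to\mathbb{P}^3,\qquad \rho(s)=[X_1(s)\,a_1(y):X_2(s)\,a_2(y)],\qquad y=\psi(s),
\]
in coordinates $Z_{10},Z_{11},Z_{20},Z_{21}$. Let $\Lambda_i=\{Z_{i0}=Z_{i1}=0\}$; these are two skew lines. From the formula: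
\begin{itemize}
\item[(i)] $\rho$ maps the fiber over $y$ isomorphically onto the line through $[a_1(y):0]\in\Lambda_2$ and $[0:a_2(y)]\in\Lambda_1$;
\item[(ii)] $\rho^{-1}(\Lambda_i)=\sigma_i$ as sets;
\item[(iii)] on $S\setminus(\sigma_1\cup\sigma_2)$, the composite of $\rho$ with the projection $\mathbb{P}^3\setminus(\Lambda_1\cup\Lambda_2)\to\mathbb{P}^1\times\mathbb{P}^1$, $Z\mapsto([Z_{10}:Z_{11}],[Z_{20}:Z_{21}])$, is $(\varphi_1,\varphi_2)\circ\psi$.
\end{itemize}
The picture is as follows. By Lemma~\ref{lem:22}, $E$ is a curve of bidegree $(2,2)$ in $\mathbb{P}^1\times\mathbb{P}^1$, with an equation $\Psi(a_1;a_2)=0$. Since $\Psi(X_1a_1;X_2a_2)=X_1^2X_2^2\Psi(a_1;a_2)$, the image of $\rho$ lies on the quartic surface $\Psi(Z_{10},Z_{11};Z_{20},Z_{21})=0$, which is singular along $\Lambda_1$ and $\Lambda_2$. The section $\sigma_1$ maps two-to-one onto $\Lambda_1$ by $\varphi_2$, and $\sigma_2$ maps two-to-one onto $\Lambda_2$ by $\varphi_1$. A curve on $S$ that meets $\sigma_1$ in two points may have these two points glued. A curve that meets each $\sigma_i$ only once is safe.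

\begin{lemma}\label{lem:embed}
Let $C\subset S$ be a smooth curve that meets $\sigma_i$ in a single point $q_i$, transversally, for $i=1,2$. Then $\rho|_C$ is an embedding.
\end{lemma}

\begin{proof}
\emph{Points.} Let $\rho(c)=\rho(c')$ with $c,c'\in C$. If $c=q_i$, the image lies in $\Lambda_i$, so $c'\in C\cap\sigma_i=\{q_i\}$ by (ii). The same applies with $c,c'$ exchanged. Otherwise $c,c'\notin\sigma_1\cup\sigma_2$; then (iii) and Lemma~\ref{lem:22} give $\psi(c)=\psi(c')$, and (i) gives $c=c'$.

\emph{Tangent vectors.} Let $w\in T_cC$ with $d\rho(w)=0$. If $c\notin\sigma_1\cup\sigma_2$, then (iii) and Lemma~\ref{lem:22} give $d\psi(w)=0$. So $w$ is tangent to the fiber of $\psi$, and $w=0$ by (i). Let $c=q_1$. Trivialize $A_1$ and $A_2$ near $\psi(c)$, so that $u=X_1/X_2$ is a local equation of $\sigma_1$. Choose $j,j'$ with $a_{1j}$ and $a_{2j'}$ non-zero at $\psi(c)$. The function $Z_{1j}/Z_{2j'}$ is regular at $\rho(c)$ and pulls back to $u\cdot a_{1j}/a_{2j'}$. As $u(c)=0$, the differential of this function at $c$ is a non-zero multiple of $du$. Hence $du(w)=0$, so $w$ is tangent to $\sigma_1$, and $w=0$ by transversality.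 For $c=q_2$ exchange the indices $1$ and $2$.
\end{proof}

\subsection{Invariance under translations}

Put $R=A_1\otimes A_2^{-1}\in\operatorname{Pic}^0(E)$. Every translate of $R$ is isomorphic to $R$, so each translate of $A_1\oplus A_2$ is a twist of $A_1\oplus A_2$. Condition (a) of Proposition~\ref{prop:translation} asks for these isomorphisms in a family over a complete base, and this is where $R$ has to be torsion: by \eqref{eq:mnR}, the bundles $m_n^*A_i\otimes\operatorname{pr}_1^*A_i^{-1}$, $i=1,2$, differ by $\operatorname{pr}_2^*R^n$.

\begin{lemma}\label{lem:torsion}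
If $R^n\cong\mathcal{O}_E$, then $m_n^*(A_1\oplus A_2)\cong\operatorname{pr}_1^*(A_1\oplus A_2)\otimes N$ with $N=m_n^*A_1\otimes\operatorname{pr}_1^*A_1^{-1}$.
\end{lemma}

\begin{proof}
By definition $m_n^*A_1\cong\operatorname{pr}_1^*A_1\otimes N$. By \eqref{eq:mnR}, $m_n^*R\cong\operatorname{pr}_1^*R$, so $m_n^*A_2\cong m_n^*A_1\otimes\operatorname{pr}_1^*R^{-1}\cong\operatorname{pr}_1^*A_2\otimes N$.
\end{proof}

\subsection{The curve}

Let $\mathfrak{f}$ be the numerical class of a fiber of $\psi$. Since $\deg A_1=\deg A_2$, the curves $\sigma_1,\sigma_2$ have the same numerical class $\sigma$. As for every $\mathbb{P}^1$-bundle over a curve, $\operatorname{Num}(S)=\mathbb{Z}\sigma\oplus\mathbb{Z}\mathfrak{f}$. We have $\sigma^2=\sigma_1\cdot\sigma_2=0$, $\sigma\cdot\mathfrak{f}=1$, $\mathfrak{f}^2=0$, and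
\[
\mathcal{O}_S(1)\equiv\sigma+2\mathfrak{f},\qquad K_S=\mathcal{O}_S(-2)\otimes\psi^*(A_1\otimes A_2)\equiv-2\sigma .
\]
A curve as in Lemma~\ref{lem:embed} has $C\cdot\sigma=1$, so its class is $g\sigma+\mathfrak{f}$ for some integer $g$. Adjunction gives
\begin{equation}\label{eq:numerics}
(g\sigma+\mathfrak{f})\cdot\big((g-2)\sigma+\mathfrak{f}\big)=2g-2,\qquad(\sigma+2\mathfrak{f})\cdot(g\sigma+\mathfrak{f})=2g+1,
\end{equation}
so such a curve has genus $g$ and degree $2g+1$. It remains to find a smooth connected one.

\begin{lemma}\label{lem:curve}
Let $g\ge2$ and assume that $R$ has finite order $n>g$. Then there is a smooth connected curve $C\subset S$ of class $g\sigma+\mathfrak{f}$ that meets each $\sigma_i$ in a single point, transversally.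
\end{lemma}

\begin{proof}
The monomial $X_1^iX_2^{g-i}$ is a section of $\mathcal{O}_S(g)\otimes\psi^*(A_2^{-g}\otimes R^{-i})$. To add such monomials we need coefficients in bundles $T\otimes R^i$, and the class $g\sigma+\mathfrak{f}$ requires $\deg T=1$. So fix a line bundle $T$ of degree $1$ on $E$ and non-zero sections $s_i$ of $T\otimes R^i$. Each $s_i$ has one simple zero $y_i$, and $y_i=y_j$ if and only if $n$ divides $i-j$. Since $n>g\ge2$, the points $y_0,y_1,y_g$ are distinct. For $\lambda\in k$ put
\[
\Phi=s_0X_2^g+\lambda s_1X_1X_2^{g-1}+s_gX_1^g\in H^0\big(S,\mathcal{O}_S(g)\otimes\psi^*(T\otimes A_2^{-g})\big),\qquad C=\{\Phi=0\}.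
\]
The class of $C$ is $g(\sigma+2\mathfrak{f})+(1-2g)\mathfrak{f}=g\sigma+\mathfrak{f}$. We take $\lambda=0$ if $p\nmid g$ (this includes $p=0$). If $p>0$ divides $g$, we take $\lambda\neq0$ outside a finite set specified below.

\emph{Along $\sigma_1$ and $\sigma_2$.} On $\sigma_1\cong E$ the section $\Phi$ restricts to $s_0X_2^g$, and $X_2$ does not vanish there. So the scheme $C\cap\sigma_1$ is one reduced point, over $y_0$. On $\sigma_2$ the restriction is $s_gX_1^g$ because $g\ge2$, and $C\cap\sigma_2$ is one reduced point, over $y_g$. An intersection of multiplicity one forces $C$ to be smooth at that point and transversal to $\sigma_i$.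

\emph{Smoothness elsewhere.} Trivialize the line bundles locally on $E$, let $t$ be a local parameter on $E$ and $u=X_1/X_2$. Off $\sigma_1\cup\sigma_2$ we have $u\neq0,\infty$, and $C$ has the equation $\Phi=s_0+\lambda s_1u+s_gu^g$. Suppose $p\nmid g$ and $\lambda=0$. At a point of $C$ where $\partial_u\Phi=gs_gu^{g-1}$ vanishes, $s_g=0$, and then $\Phi=0$ gives $s_0=0$; this is impossible as $y_0\ne y_g$. Suppose $p\mid g$. The derivative of $u^g$ is zero, which is why the middle term is there: $\partial_u\Phi=\lambda s_1$ vanishes only over $y_1$. Over $y_1$ the equation of $C$ is $s_0(y_1)+s_g(y_1)u^g=0$ with both coefficients non-zero. It has finitely many solutions $u\ne0$, independent of $\lambda$. At each of them $\partial_t\Phi=s_0'+\lambda s_1'u+s_g'u^g$ with $s_1'(y_1)u\ne0$, because $y_1$ is a simple zero of $s_1$. So each solution excludes one value of $\lambda$, and for all other $\lambda\ne 0$ the curve $C$ is smooth.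

\emph{Connectedness.} The curve $C$ contains no fiber of $\psi$, since $s_0$ and $s_g$ have no common zero, and it does not contain $\sigma_1$. Suppose $C=D\sqcup D'$ with $D,D'$ non-empty, $D\equiv a\sigma+b\mathfrak{f}$ and $D'\equiv a'\sigma+b'\mathfrak{f}$. Then $a=D\cdot\mathfrak{f}>0$ and $a'>0$, while $b=D\cdot\sigma_1\ge0$, $b'\ge0$ and $b+b'=1$. Say $b=0$, $b'=1$. Then $D\cdot D'=ab'+a'b=a>0$, although $D$ and $D'$ are disjoint.
\end{proof}

\begin{example}
Let $g=3$ and $p\neq3$. Then $C$ is given by $u^3=-s_0/s_3$. It is a cyclic triple cover of $E$, totally ramified over $y_0$ (where $u=0$) and over $y_3$ (where $u=\infty$), and unramified elsewhere since $\partial_u\Phi\ne0$ there. The Riemann--Hurwitz formula gives $2g(C)-2=2+2$, in agreement with \eqref{eq:numerics}. The two ramification points are the points of $C$ on $\sigma_1$ and $\sigma_2$, and $\rho$ embeds $C$ as a curve of genus $3$ and degree $7$, with $h^0(\mathcal{O}(1))=5$.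
\end{example}

\subsection{Proof of Theorem~\ref{thm:scroll}}

Let $g\ge2$ for the moment. Choose a prime $n>g$ with $n\ne p$, an element $R\in\operatorname{Pic}^0(E)$ of order $n$, and a line bundle $A_1$ of degree $2$. Put $A_2=A_1\otimes R^{-1}\not\cong A_1$. Let $C\subset S$ be the curve of Lemma~\ref{lem:curve}, of genus $g$, and $\pi=\psi|_C$, of degree $g$. We apply Proposition~\ref{prop:translation} to $G=A_1\oplus A_2$, $L=\mathcal{O}_S(1)|_C$ and the restriction $\varepsilon$ of the canonical map $\psi^*G\to\mathcal{O}_S(1)$, which sends a section $a$ of $A_i$ to $X_ia$.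

Condition (a) is Lemma~\ref{lem:torsion}. For (b), let $P\in\operatorname{Pic}^0(E)$. The bundles $A_1\otimes P$ and $A_2\otimes P$ have degree $2$ and are not isomorphic, so $h^0(G\otimes P)=4$. Under $\mathbb{P}(G\otimes P)\cong S$ the coordinates $X_i$ and the sections $\sigma_i$ attached to the pair $(A_1\otimes P,A_2\otimes P)$ are those attached to $(A_1,A_2)$, and $\mathcal{O}(1)$ becomes $\mathcal{O}_S(1)\otimes\psi^*P$. The sections in (b) are the coordinates of the map $\rho$ for the new pair, restricted to $C$. Lemma~\ref{lem:embed} shows that they define an embedding.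

We obtain a non-trivial isotrivial complete family over $E$ of curves of genus $g$ and degree $\deg L=2g+1$. Since $2g+1>2g-2$, every member has $h^0(\mathcal{O}(1))=g+2$. For $g\ge3$ this is at least $5$, so the four-dimensional space $H^0(\mathbb{P}^3,\mathcal{O}(1))$ cannot surject onto $H^0(\mathcal{O}(1))$. \qed

\begin{remark}\label{rem:g2}
Explicitly, $f_x(s)=[X_1(s)\,a_1(y+nx):X_2(s)\,a_2(y+nx)]$ with $y=\psi(s)$, so all members of the family lie on the one quartic $\Psi=0$. The hypothesis $g\ge3$ was used only in the last line. For $g=2$ the construction gives curves of degree $5$ with $h^0(\mathcal{O}(1))=4$; they are non-degenerate, since no smooth plane curve has genus $2$, and hence linearly normal.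
\end{remark}

\section{Genus two}\label{sec:genustwo}

A non-linearly normal curve of genus $2$ is non-degenerate, so $h^0(\mathcal{O}(1))\ge5$ and its degree is at least $6$. By \eqref{eq:numerics}, Lemma~\ref{lem:embed} cannot produce such a curve, and we need another bundle $G$. In degree $6$ the space $H^0(C,L\otimes\pi^*P)$ has dimension $5$, and we must choose a hyperplane in it for all $P$ at once. Duality offers a canonical choice. If $L=\omega_C\otimes\pi^*Q$ with $\deg Q=1$, there is a trace map $H^0(C,L\otimes\pi^*P)\to H^0(E,Q\otimes P)\cong k$, and we can take its kernel. The degree of $L$ is $2+\deg\pi$, so $\pi$ must have degree $4$. The kernel of the trace is $H^0(E,G\otimes P)$ for a bundle $G$ of rank $3$, and both conditions of Proposition~\ref{prop:translation} will come from the uniqueness of stable bundles of degree $1$ on $E$.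

\subsection{Stable bundles of degree one}

The \emph{slope} of a vector bundle $\mathcal{F}$ on a smooth curve is $\deg\mathcal{F}/\operatorname{rk}\mathcal{F}$. The bundle is \emph{stable} (resp.\ \emph{semistable}) if every non-zero subsheaf of smaller rank has slope smaller than (resp.\ at most) that of $\mathcal{F}$; equivalently, if every quotient bundle of smaller positive rank has slope larger than (resp.\ at least) that of $\mathcal{F}$. The \emph{saturation} of a subsheaf is the smallest subbundle containing it; it has the same rank and at least the same degree. Stability is preserved by duals, by twists with line bundles and by automorphisms of the curve. We use three standard facts.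
\begin{itemize}
\item[(S1)] If $\mathcal{F},\mathcal{F}'$ are semistable and $\mathcal{F}$ has the larger slope, then $\operatorname{Hom}(\mathcal{F},\mathcal{F}')=0$.
\item[(S2)] A non-zero map between stable bundles of the same slope is an isomorphism, and a stable bundle has only scalar endomorphisms.
\item[(S3)] An extension of semistable bundles of the same slope is semistable.
\end{itemize}
On an elliptic curve, (S1) and Serre duality show that a semistable bundle $\mathcal{F}$ of positive degree has $h^1(\mathcal{F})=0$ and $h^0(\mathcal{F})=\deg\mathcal{F}$. The next lemma is a special case of Atiyah's classification.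

\begin{lemma}\label{lem:atiyah}
Let $E$ be an elliptic curve.
\begin{itemize}
\item[(1)] A stable bundle $\mathcal{F}$ on $E$ of rank $r\ge1$ and degree $1$ is determined up to isomorphism by $r$ and $\det\mathcal{F}$.
\item[(2)] If $Q$ is a line bundle of degree $1$, then $\dim\operatorname{Ext}^1(Q,\mathcal{O}_E)=1$, and a non-split extension $0\to\mathcal{O}_E\to U\to Q\to0$ is stable.
\end{itemize}
\end{lemma}

\begin{proof}
(1) We use induction on $r$; for $r=1$ there is nothing to prove. Let $r\ge2$. We have $h^0(\mathcal{F})=1$. The saturation of a non-zero section is $\mathcal{O}(D)$, with $D$ its divisor of zeros, and $\deg D<1/r$ forces $D=0$. So there is an exact sequence $0\to\mathcal{O}_E\to\mathcal{F}\to\mathcal{F}'\to0$ with $\mathcal{F}'$ locally free of rank $r-1$ and determinant $\det\mathcal{F}$. A quotient bundle of $\mathcal{F}'$ of rank $j$, $1\le j<r-1$, is a quotient of $\mathcal{F}$, so its degree is positive and its slope is at least $1/j>1/(r-1)$. Hence $\mathcal{F}'$ is stable, and by induction it is determined by $\det\mathcal{F}$. The extension is non-split because $\operatorname{Hom}(\mathcal{F},\mathcal{O}_E)=0$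 by (S1). The space $\operatorname{Ext}^1(\mathcal{F}',\mathcal{O}_E)$ is dual to $H^0(\mathcal{F}')$, so it is one-dimensional, and proportional non-zero classes have isomorphic middle terms.

(2) The space $\operatorname{Ext}^1(Q,\mathcal{O}_E)=H^1(Q^{-1})$ is dual to $H^0(Q)\cong k$. A line subbundle of $U$ of degree $\ge1$ does not lie in $\mathcal{O}_E$, so it maps non-trivially, hence isomorphically, to $Q$ and splits the extension. So all line subbundles of $U$ have degree $\le0<1/2$.
\end{proof}

Condition (a) of Proposition~\ref{prop:translation} follows at once for the bundles we shall use.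

\begin{lemma}\label{lem:rank3}
Let $G$ be a stable bundle of rank $3$ and degree $4$ on $E$. Then $m_3^*G\cong\operatorname{pr}_1^*G\otimes N$ for a line bundle $N$ on $E\times E$.
\end{lemma}

\begin{proof}
Let $\Pi=m_1^*\mathcal{O}(o)\otimes\operatorname{pr}_1^*\mathcal{O}(-o)$, so that $\Pi_x:=\Pi|_{E\times x}=\lambda_E(x)$. The bundles $\tau_{3x}^*G$ and $G\otimes\Pi_x^4$ are stable of rank $3$ and degree $4$. By \eqref{eq:phiA} both have determinant $\det G\otimes\Pi_x^{12}$; the integers $3$ and $4$ are chosen for this. Twisting by a line bundle of degree $-1$ brings the degree down to $1$, so Lemma~\ref{lem:atiyah} shows that they are isomorphic. Let $\mathcal{H}=\mathcal{H}om(\operatorname{pr}_1^*G\otimes\Pi^4,m_3^*G)$. By (S2), $h^0(\mathcal{H}|_{E\times x})=1$ for all $x$, so $M=\operatorname{pr}_{2*}\mathcal{H}$ is a line bundle with fibers $H^0(\mathcal{H}|_{E\times x})$. The evaluation map $\operatorname{pr}_1^*G\otimes\Pi^4\otimes\operatorname{pr}_2^*M\to m_3^*G$ restricts on each $E\times x$ to a non-zero map, hence an isomorphism by (S2). Take $N=\Pi^4\otimes\operatorname{pr}_2^*M$.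
\end{proof}

\subsection{A covering of degree four}

The covering $\pi$ must not kill any line bundle of degree $0$, even infinitesimally; Remark~\ref{rem:inj} says why. In characteristic $2$ we also need a point of order $2$ on $E$. Recall that in characteristic $p>0$ an elliptic curve is \emph{ordinary} if it has a point of order $p$ and \emph{supersingular} otherwise.

\begin{proposition}\label{prop:cover}
There are an elliptic curve $E$, ordinary if $p=2$, a smooth curve $C$ of genus $2$ and a morphism $\pi:C\to E$ of degree $4$ such that $\pi^*:\operatorname{Pic}^0(E)\to\operatorname{Pic}^0(C)$ is a closed immersion. In particular $\pi^*$ is injective on points, and $H^1(E,\mathcal{O}_E)\to H^1(C,\mathcal{O}_C)$ is injective.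
\end{proposition}

Such a $\pi$ embeds $E$ in the Jacobian of $C$. We therefore build the Jacobian first, as a principally polarized abelian surface obtained by gluing $E$ to a second elliptic curve $E'$ along the $4$-torsion. We recall the tools from \cite[\S23]{Mumford}. Let $\mathcal{M}$ be an ample line bundle on an abelian variety $Y$ with dual $\hat Y=\operatorname{Pic}^0(Y)$. The homomorphism $\lambda_{\mathcal{M}}:Y\to\hat Y$, $z\mapsto\tau_z^*\mathcal{M}\otimes\mathcal{M}^{-1}$, has a finite kernel $K(\mathcal{M})$, a group scheme of order $\chi(\mathcal{M})^2$; the polarization is \emph{principal} if $\chi(\mathcal{M})=1$. The \emph{theta group} consists of pairs of a point $z$ of $K(\mathcal{M})$ and an isomorphism $\mathcal{M}\cong\tau_z^*\mathcal{M}$. It is a central extension of $K(\mathcal{M})$ by $\mathbb{G}_m$, and its commutator is an alternating pairing on $K(\mathcal{M})$ with values in $\mathbb{G}_m$ that is perfect: it identifies $K(\mathcal{M})$ with its Cartier dual. For a subgroup scheme $\Gamma\subset K(\mathcal{M})$, the bundle $\mathcal{M}$ is the pullback of a line bundle $\Theta$ on $Y/\Gamma$ if and only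 if the extension splits over $\Gamma$; then $\Theta$ is ample and $\chi(\mathcal{M})=(\operatorname{ord}\Gamma)\,\chi(\Theta)$.

\begin{proof}[Proof of Proposition~\ref{prop:cover}]
\emph{Two non-isogenous curves.} We choose elliptic curves $E,E'$ that are not isogenous and are both ordinary if $p=2$. Isogenous curves have isomorphic endomorphism algebras $\operatorname{End}\otimes\mathbb{Q}$. If $p=0$, take curves with complex multiplication by $\mathbb{Q}(i)$ and by $\mathbb{Q}(\sqrt{-3})$. If $p>2$, take one ordinary and one supersingular curve; both types exist, and they are not isogenous since the group of points of $p$-power order is infinite for the first, trivial for the second, and an isogeny has finite kernel.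

If $p=2$, take $y^2+xy=x^3+1$ over $\mathbb{F}_2$ and $y^2+xy=x^3+\omega$ over $\mathbb{F}_4=\mathbb{F}_2(\omega)$. The first has one affine point with $x=0$ and two with $x=1$, so $4$ points in all, and the trace of Frobenius is $2+1-4=-1$. The second has one affine point with $x=0$. For $x\neq0$ the substitution $y=xz$ gives $z^2+z=x+\omega x^{-2}$, and the right side is $\omega^2,1,\omega$ for $x=1,\omega,\omega^2$. On $\mathbb{F}_4$ the map $z\mapsto z^2+z$ takes the values $0$ and $1$, each twice, so there are $0,2,0$ points. In all there are $4$ points, and the trace is $4+1-4=1$. A curve over a finite field is ordinary if and only if the trace is prime to $p$, so both curves are ordinary, and their endomorphism algebras are the quadratic fields generated by Frobenius. The characteristic polynomials $T^2+T+2$ and $T^2-T+4$ give $\mathbb{Q}(\sqrt{-7})$ and $\mathbb{Q}(\sqrt{-15})$.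

\emph{Matching the $4$-torsion.} Let $\mathcal{M}=\operatorname{pr}_1^*\mathcal{O}_E(4o)\otimes\operatorname{pr}_2^*\mathcal{O}_{E'}(4o)$ on $E\times E'$. Then $\chi(\mathcal{M})=16$, $K(\mathcal{M})=E[4]\times E'[4]$, and the commutator pairing is the product of the pairings $e$ on $E[4]$ and $e'$ on $E'[4]$ attached to the bundles $\mathcal{O}(4o)$. We claim that there is an isomorphism of group schemes $\gamma:E[4]\to E'[4]$ with $e'(\gamma a,\gamma b)=e(a,b)^{-1}$.

If $p\ne2$, both groups are $(\mathbb{Z}/4)^2$. For a basis $a_1,a_2$ of $E[4]$ the value $e(a_1,a_2)$ is a primitive fourth root of unity, because $e$ is alternating and perfect, and it determines $e$. The same holds for a basis $b_1,b_2$ of $E'[4]$. Replacing $b_2$ by $-b_2$ if necessary, $e'(b_1,b_2)=e(a_1,a_2)^{-1}$, and we set $\gamma a_i=b_i$.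

If $p=2$, both curves are ordinary and both group schemes are $\mu_4\times\mathbb{Z}/4$; the two factors are Cartier dual to each other. The pairing on $\mu_4\times\mu_4$ is a homomorphism $\mu_4\to\mathbb{Z}/4$, which is zero as $\mu_4$ is connected. The pairing on $\mathbb{Z}/4\times\mathbb{Z}/4$ is a homomorphism $\mathbb{Z}/4\to\mu_4$, which is zero as $\mu_4(k)=1$. So the pairing is determined by its restriction to $\mu_4\times\mathbb{Z}/4$, which is perfect and therefore of the form $(\zeta,i)\mapsto\zeta^{\epsilon i}$ with $\epsilon=\pm1$. The automorphism $-1$ of $\mathbb{Z}/4$ changes the sign, so $\gamma=1\times(\pm1)$ works for one choice.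

\emph{Descent.} The graph $\Gamma$ of $\gamma$ has order $16$, and the commutator pairing is trivial on it, since $e(a,b)e'(\gamma a,\gamma b)=1$. So its preimage in the theta group is a commutative extension of $\Gamma$ by $\mathbb{G}_m$. Now $\Gamma$ is a product of two factors, each $\mathbb{Z}/4$ or $\mu_4$, and by commutativity it suffices to split the extension over each factor. Over $\mathbb{Z}/4$, lift a generator to $\tilde a$; then $\tilde a^4\in k^*$, and dividing $\tilde a$ by a fourth root of $\tilde a^4$ gives a lift killed by $4$. Over $\mu_4$, a commutative extension of diagonalizable groups over $k$ is diagonalizable, and the dual sequence of character groups $0\to\mathbb{Z}/4\to\Xi\to\mathbb{Z}\to0$ splits because $\mathbb{Z}$ is free. Hence $\mathcal{M}$ descends to an ample line bundle $\Theta$ on $X=(E\times E')/\Gamma$ with $\chi(\Theta)=16/16=1$.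

\emph{$X$ is a Jacobian.} The maps $\iota:E\to X$ and $\iota':E'\to X$ are closed immersions, because a graph of an isomorphism meets $E\times0$ and $0\times E'$ trivially. Moreover $\deg\iota^*\Theta=\deg\mathcal{M}|_{E\times0}=4$ and $\deg\iota'^*\Theta=\deg\mathcal{M}|_{0\times E'}=4$. By a theorem of Weil, a principally polarized abelian surface is either the Jacobian of a smooth curve of genus $2$ or a product of two elliptic curves with the product polarization. In the second case $X$ contains a one-dimensional abelian subvariety $F_1$ of $\Theta$-degree $1$. The reduced identity component of its preimage in $E\times E'$ is an elliptic curve. It cannot surject onto both factors, since $E$ and $E'$ are not isogenous; so it is $E\times0$ or $0\times E'$, and $F_1$ has degree $4$. This contradiction shows that $(X,\Theta)$ is the Jacobian $\operatorname{Pic}^0(C)$ of a smooth curve $C$ of genus $2$.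

\emph{The covering.} Let $j:C\to X$, $c\mapsto\mathcal{O}(c-c_0)$, be an Abel--Jacobi map. Recall that $j^*:\hat X\to\operatorname{Pic}^0(C)=X$ equals $-\lambda_\Theta^{-1}$. Dualizing $\iota$ gives a map in the other direction:
\[
h=\lambda_E^{-1}\circ\hat\iota\circ\lambda_\Theta:X\to E,\qquad\pi=h\circ j:C\to E .
\]
Polarizations are self-dual, so $\hat h=\lambda_\Theta\circ\iota\circ\lambda_E^{-1}$, and
\[
\pi^*=j^*\circ\hat h=-\iota\circ\lambda_E^{-1}
\]
is a closed immersion. In particular $\pi$ is not constant. The map induced by $\pi^*$ on tangent spaces at $0$ is $H^1(E,\mathcal{O}_E)\to H^1(C,\mathcal{O}_C)$, which is therefore injective.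

For the degree we compute the isogeny $h\circ\pi^*:\hat E\to E$ twice. First, $\hat\iota\circ\lambda_\Theta\circ\iota=\lambda_{\iota^*\Theta}=4\lambda_E$ by \eqref{eq:phiA}, so $h\circ\iota=[4]$ and $h\circ\pi^*=-4\lambda_E^{-1}$ has degree $16$. Second, $h$ sends the class of a divisor $\sum n_ic_i$ of degree $0$ to $\sum n_ih(j(c_i))=\sum n_i\pi(c_i)$, the sum taken in $E$. So $h=\operatorname{sum}\circ\operatorname{Nm}$, where $\operatorname{sum}:\operatorname{Pic}^0(E)\to E$ is an isomorphism, and $h\circ\pi^*=\operatorname{sum}\circ[\deg\pi]$ has degree $(\deg\pi)^2$. Hence $\deg\pi=4$.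
\end{proof}

From now on $\pi:C\to E$ is as in Proposition~\ref{prop:cover}. The injectivity of $\pi^*$ will be used in the form
\begin{equation}\label{eq:h0P}
H^0(E,\pi_*\mathcal{O}_C\otimes P)=H^0(C,\pi^*P)=0\quad\text{for }P\in\operatorname{Pic}^0(E),\ P\not\cong\mathcal{O}_E .
\end{equation}

\subsection{The kernel of the trace}

The sheaf $\pi_*\mathcal{O}_C$ is locally free of rank $4$ and degree $\chi(\mathcal{O}_C)=-1$. The subsheaf $\mathcal{O}_E$ is saturated: its saturation $M_0$ has degree $\ge0$ and admits a non-zero map $\pi^*M_0\to\mathcal{O}_C$, so $\deg M_0=0$ and $M_0=\mathcal{O}_E$. Define the vector bundle $W$ by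
\begin{equation}\label{eq:unit}
0\to\mathcal{O}_E\to\pi_*\mathcal{O}_C\to W^\vee\to0 .
\end{equation}
Duality for the finite morphism $\pi$ gives $\pi_*\omega_C\cong\mathcal{H}om(\pi_*\mathcal{O}_C,\omega_E)=(\pi_*\mathcal{O}_C)^\vee$, and the dual of the inclusion $\mathcal{O}_E\to\pi_*\mathcal{O}_C$ is the trace map. So
\begin{equation}\label{eq:trace}
0\to W\to\pi_*\omega_C\to\mathcal{O}_E\to0,\qquad\operatorname{rk}W=3,\quad\deg W=1 .
\end{equation}

\begin{lemma}\label{lem:Wstable}
The bundle $W$ is stable.
\end{lemma}

\begin{proof}
The slope is $1/3$. So we must exclude line subbundles of degree $\ge1$ and subbundles of rank $2$ and degree $\ge1$, that is, quotient line bundles of degree $\le0$.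

A line subbundle $M\subset W\subset\pi_*\omega_C$ gives a non-zero map $\pi^*M\to\omega_C$, so $4\deg M\le2$ and $\deg M\le0$.

A quotient line bundle of degree $\le0$ dualizes to a line subbundle $M\subset W^\vee$ of degree $\delta\ge0$. Let $\mathcal{G}\subset\pi_*\mathcal{O}_C$ be its preimage, so that $0\to\mathcal{O}_E\to\mathcal{G}\to M\to0$ is exact. By \eqref{eq:h0P}, $H^0(\mathcal{G}\otimes P)=0$ for every non-trivial $P\in\operatorname{Pic}^0(E)$, and $h^0(\mathcal{G})\le h^0(\mathcal{O}_C)=1$. If $\delta\ge1$, then $h^0(\mathcal{G}\otimes P)\ge\chi(\mathcal{G}\otimes P)=\delta\ge1$ for all $P$, a contradiction. If $\delta=0$ and $M\not\cong\mathcal{O}_E$, the sequence $0\to M^{-1}\to\mathcal{G}\otimes M^{-1}\to\mathcal{O}_E\to0$ and $H^1(M^{-1})=0$ give $h^0(\mathcal{G}\otimes M^{-1})\ge1$, a contradiction. If $M\cong\mathcal{O}_E$, then $H^0(\mathcal{O}_E)\to H^0(\mathcal{G})$ is bijective, so the connecting map $H^0(M)\to H^1(\mathcal{O}_E)$ is injective, hence bijective. Then $H^1(\mathcal{O}_E)\to H^1(\mathcal{G})$ is zero, and so is $H^1(\mathcal{O}_E)\to H^1(\pi_*\mathcal{O}_C)=H^1(C,\mathcal{O}_C)$. This contradicts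 Proposition~\ref{prop:cover}.
\end{proof}

\begin{remark}\label{rem:inj}
If $\pi^*P$ were trivial for a non-trivial $P\in\operatorname{Pic}^0(E)$, there would be a non-zero map $P^{-1}\to\pi_*\mathcal{O}_C$. It does not factor through $\mathcal{O}_E$, so $W^\vee$ would contain a line bundle of degree $0$ and $W$ would not be semistable.
\end{remark}

Let $Q$ be a line bundle of degree $1$ on $E$, and put $L_Q=\omega_C\otimes\pi^*Q$, of degree $6$, with $h^0(L_Q)=5$. Tensoring \eqref{eq:trace} with $Q$ gives $0\to W\otimes Q\to\pi_*L_Q\to Q\to0$. The bundle $W\otimes Q$ is stable of rank $3$ and degree $4$, so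
\[
V_Q:=H^0(E,W\otimes Q)=\ker\big(H^0(C,L_Q)\to H^0(E,Q)\big)
\]
has dimension $4$.

\subsection{The hyperplane $V_Q$ embeds $C$}

The hyperplane $V_Q$ is a point of $\mathbb{P}^4=\mathbb{P}(H^0(C,L_Q))$, and we must show that it lies on no secant or tangent line of $C$, for every $Q$. Duality turns this into a statement about the pullback of the stable bundle $U$ of Lemma~\ref{lem:atiyah}(2): a bad secant line produces a line subbundle of $\pi^*U$ of at least half the degree. The symmetry of $U$ under twisting by $2$-torsion then splits $\pi^*U$, which the following lemma forbids.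

\begin{lemma}\label{lem:simple}
Let $U$ be a stable bundle of rank $2$ and degree $1$ on $E$. Then $\mathcal{E}nd\,U$ is semistable of degree $0$, and $h^0(C,\pi^*\mathcal{E}nd\,U)=1$.
\end{lemma}

\begin{proof}
The curve $E$ has a point of order $2$, since it is ordinary if $p=2$. Let $\phi:E''\to E$ be the isogeny of degree $2$ dual to the quotient of $E$ by this point, and let $T$ be a line bundle of degree $1$ on $E''$. Then $\phi_*T$ has rank $2$ and degree $\chi(T)=1$. It is stable: a line subbundle $M$ gives a non-zero map $\phi^*M\to T$, so $2\deg M\le1$ and $\deg M\le 0$. Choose $P_0\in\operatorname{Pic}^0(E)$ with $\det(\phi_*T)\otimes P_0^2\cong\det U$. Then $U\cong\phi_*T\otimes P_0$ by Lemma~\ref{lem:atiyah}, so $\phi^*\mathcal{E}nd\,U\cong\mathcal{E}nd(\phi^*\phi_*T)$. As $\phi$ is finite, $\phi^*\phi_*T\to T$ is onto, and its kernel $T'$ is a line bundle of degree $2-1=1$. So $\mathcal{E}nd(\phi^*\phi_*T)$ has a filtration with quotients $T^{-1}\otimes T'$, $\mathcal{O}$, $\mathcal{O}$, $T'^{-1}\otimes T$, all of degree $0$, and it is semistable by (S3). A subsheaf of positive degree of $\mathcal{E}nd\,U$ would pull back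 to one of $\phi^*\mathcal{E}nd\,U$; so $\mathcal{E}nd\,U$ is semistable of degree $0$.

By the projection formula and \eqref{eq:unit},
\[
h^0(C,\pi^*\mathcal{E}nd\,U)\le h^0(E,\mathcal{E}nd\,U)+\dim\operatorname{Hom}(W,\mathcal{E}nd\,U).
\]
The first term is $1$ by (S2). The second is $0$ by (S1), since $W$ is stable of slope $1/3>0$.
\end{proof}

\begin{proposition}\label{prop:VQ}
For every line bundle $Q$ of degree $1$ on $E$, the space $V_Q$ defines an embedding $C\to\mathbb{P}^3$.
\end{proposition}

\begin{proof}
Write $L=L_Q$. Let $D$ be an effective divisor of degree $2$ on $C$. We must show that $V_Q\to H^0(L|_D)$ is onto, that is, $\dim\big(V_Q\cap H^0(L(-D))\big)=2$. Since $h^0(L(-D))=4+1-2=3$ and $V_Q$ is a hyperplane, this means that $H^0(L(-D))\not\subset V_Q$, or that the composite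
\[
H^0(C,L(-D))\to H^0(C,L)\to H^0(E,Q)
\]
is non-zero. Under Serre duality on $C$ and on $E$ the trace is dual to pullback, so this composite is dual to
\begin{equation}\label{eq:dual}
H^1(E,Q^{-1})\to H^1(C,\pi^*Q^{-1})\to H^1(C,\pi^*Q^{-1}(D)).
\end{equation}
Suppose that \eqref{eq:dual} vanishes. Let $0\to\mathcal{O}_E\to U\to Q\to0$ be the extension defined by a generator $\xi$ of $H^1(E,Q^{-1})=\operatorname{Ext}^1(Q,\mathcal{O}_E)$; the bundle $U$ is stable by Lemma~\ref{lem:atiyah}(2). The image of $\xi$ under \eqref{eq:dual} is the class in $\operatorname{Ext}^1(\pi^*Q(-D),\mathcal{O}_C)$ of the extension $\pi^*U$ pulled back along $\pi^*Q(-D)\subset\pi^*Q$. Its vanishing means that this inclusion lifts to a map $\pi^*Q(-D)\to\pi^*U$. As $\deg\pi^*Q(-D)=2$, the saturation of the image is a line subbundle $M\subset\pi^*U$ of degree $\ge2$, and $M'=\pi^*U/M$ is a line bundle of degree $4-\deg M\le2$.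

Let $P\in\operatorname{Pic}^0(E)$ have order $2$; such a $P$ exists, because $E$ is ordinary if $p=2$. The bundle $U\otimes P$ is stable of rank $2$ with determinant $Q\otimes P^2\cong Q$, so $U\otimes P\cong U$ by Lemma~\ref{lem:atiyah}(1). Hence $M\otimes\pi^*P$ is also a line subbundle of $\pi^*U$. If the composite $M\otimes\pi^*P\to\pi^*U\to M'$ were zero, then $M\otimes\pi^*P$ would inject into $M$, which has the same degree; then $\pi^*P\cong\mathcal{O}_C$, against the injectivity of $\pi^*$. So the composite is non-zero, and since $\deg M\ge2\ge\deg M'$, it is an isomorphism. It splits the sequence $0\to M\to\pi^*U\to M'\to0$. Then $\pi^*U\cong M\oplus M'$ has two independent endomorphisms, which contradicts Lemma~\ref{lem:simple}.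
\end{proof}

If $p\neq2$, Lemma~\ref{lem:simple} can be avoided: the proof gives $\pi^*P\cong M'\otimes M^{-1}$ for each of the three elements $P$ of order $2$, which contradicts the injectivity of $\pi^*$. In characteristic $2$ there is only one such $P$.

\subsection{Proof of Theorem~\ref{thm:genera}}

\emph{Genus $0$ and $1$ do not occur.} Let $C$ be a smooth curve of degree $d$ in a plane $H\subset\mathbb{P}^3$. The sequence $0\to\mathcal{O}_H(1-d)\to\mathcal{O}_H(1)\to\mathcal{O}_C(1)\to0$ and $H^1(H,\mathcal{O}_H(1-d))=0$ show that $H^0(H,\mathcal{O}(1))\to H^0(C,\mathcal{O}_C(1))$ is onto, and $H^0(\mathbb{P}^3,\mathcal{O}(1))\to H^0(H,\mathcal{O}(1))$ is onto as well. So degenerate smooth curves are linearly normal, and the members of a family of non-linearly normal curves are non-degenerate. By the theorem of Chang and Ran, the members of a non-trivial complete family of such curves are neither rational nor elliptic.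

\emph{Every genus $g\ge2$ occurs.} For $g\ge3$ this is Theorem~\ref{thm:scroll}. For $g=2$ fix $Q$ of degree $1$ on $E$ and apply Proposition~\ref{prop:translation} to $\pi:C\to E$, $G=W\otimes Q$, $L=L_Q$ and the map $\varepsilon:\pi^*G\to L_Q$ adjoint to the inclusion $G\subset\pi_*L_Q$. Condition (a) is Lemma~\ref{lem:rank3}. For $P\in\operatorname{Pic}^0(E)$ we have $H^0(E,G\otimes P)=V_{Q\otimes P}$ and $L_Q\otimes\pi^*P=L_{Q\otimes P}$, and by adjunction $s\mapsto\varepsilon(\pi^*s)$ is the inclusion $V_{Q\otimes P}\subset H^0(C,L_{Q\otimes P})$. So condition (b) is Proposition~\ref{prop:VQ} for $Q\otimes P$. We obtain a non-trivial isotrivial complete family over $E$ of curves of genus $2$ and degree $6$. They have $h^0(\mathcal{O}(1))=5$, so they are not linearly normal. \qed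

\section{Rigidity for a fixed polarization}\label{sec:rigid}

After a base change, a family as in Theorem~\ref{thm:rigid} is given by four sections of a line bundle $L\boxtimes M=\operatorname{pr}_1^*L\otimes\operatorname{pr}_2^*M$ on $C\times B$, with $B$ a curve, and the claim is that $M$ is trivial. On the surface $C\times B$ itself there is no constraint on $\deg M$. The constraint appears on the fourfold swept out by the secant lines of all members: it maps to $\mathbb{P}^3$, so the fourth power of the hyperplane class vanishes on it.

Let $C$ be a smooth curve and $L$ a line bundle on it. Let $C^{(2)}$ be the symmetric square, which parametrizes effective divisors $D$ of degree $2$, and let $\mathcal{D}\subset C\times C^{(2)}$ be the universal divisor; it is finite and flat of degree $2$ over $C^{(2)}$. The direct image of $\operatorname{pr}_1^*L|_{\mathcal{D}}$ is a vector bundle $\mathcal{E}$ of rank $2$ on $C^{(2)}$ with fiber $H^0(L|_D)$ at $D$. If $r+1$ sections of $L$ embed $C$ in $\mathbb{P}^r$, they generate $\mathcal{E}$ and define a morphism $\mathbb{P}(\mathcal{E})\to\mathbb{P}^r$ under which $\mathcal{O}(1)$ pulls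 back to $\mathcal{O}_{\mathbb{P}(\mathcal{E})}(1)$. The fiber over $D$ maps isomorphically onto the line cut out by the linear forms vanishing on $D$, the secant or tangent line spanned by $D$. The image $\Sigma$ is the union of these lines; it is closed, irreducible, and of dimension at most $\dim\mathbb{P}(\mathcal{E})=3$.

\begin{lemma}\label{lem:secant}
Let $C\subset\mathbb{P}^r$, $r\ge3$, be a smooth curve contained in no hyperplane. Then $\dim\Sigma=3$.
\end{lemma}

\begin{proof}
For $c\in C$ let $\Sigma_c\subset\Sigma$ be the closure of the union of the lines joining $c$ to the other points of $C$. It has dimension $2$, since $C$ is not a line. Suppose $\dim\Sigma\le2$. Then $\Sigma$ is an irreducible surface equal to $\Sigma_c$ for every $c$. Let $\hat\Sigma\subset k^{r+1}$ be the affine cone, and let $\Omega$ be the set of vectors $v$ with $\hat\Sigma+tv\subset\hat\Sigma$ for all $t\in k$. This is a linear subspace, contained in $\hat\Sigma$ because $0\in\hat\Sigma$. A vector $v$ representing $c$ lies in $\Omega$, since $\hat\Sigma$ is the closure of a union of planes containing $v$. These vectors span $k^{r+1}$, so $\Sigma=\mathbb{P}^r$,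 which is absurd.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
\emph{Reduction to a product.} If $B$ is a point there is nothing to prove. Otherwise any two points of $B$ lie on an irreducible curve in $B$ \cite[\S6]{Mumford}, whose closure is complete. Pulling the family back to its normalization, we may assume that $B$ is a smooth projective curve. Let $C$ be a fiber. The scheme $\operatorname{Isom}_B(C\times B,\mathcal{C})$, whose points over $b$ are the isomorphisms $C\to\mathcal{C}_b$, is finite over $B$ because the genus is at least $2$, and it surjects onto $B$ because all fibers are isomorphic to $C$. Some irreducible component surjects onto $B$. Replacing $B$ by the normalization of its reduced structure, we may assume $\mathcal{C}\cong C\times B$ over $B$.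

Let $\mathcal{L}$ be the pullback of $\mathcal{O}(1)$ to $C\times B$. By hypothesis the classes $\mathcal{L}|_{C\times b}$ lie in a single orbit of the finite group $\operatorname{Aut}(C)$. So the morphism $B\to\operatorname{Pic}(C)$ has finite image and is constant, with value $L$ say, and $\mathcal{L}\cong L\boxtimes M$ for a line bundle $M$ on $B$.

\emph{The degree of $M$.} The direct image of $\mathcal{L}|_{\mathcal{D}\times B}$ on $C^{(2)}\times B$ is $\mathcal{E}\boxtimes M$. For each $b$ the four coordinate sections embed $C$, so they generate $\mathcal{E}\boxtimes M$ at every point $(D,b)$. They define a morphism $\mathbb{P}(\mathcal{E})\times B\cong\mathbb{P}(\mathcal{E}\boxtimes M)\to\mathbb{P}^3$ under which $\mathcal{O}(1)$ pulls back to $\mathcal{O}_{\mathbb{P}(\mathcal{E})}(1)\boxtimes M$. Let $\eta=c_1(\mathcal{O}_{\mathbb{P}(\mathcal{E})}(1))$. The fourth power of the hyperplane class of $\mathbb{P}^3$ is zero; also $\eta^4=0$ and $c_1(M)^2=0$ for dimension reasons. Hence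
\[
0=(\eta+c_1(M))^4=4\,\eta^3\deg M .
\]
For fixed $b$, Lemma~\ref{lem:secant} applied to the non-degenerate curve $\mathcal{C}_b$ shows that $\mathbb{P}(\mathcal{E})\to\mathbb{P}^3$ is surjective. It is then generically finite, and $\eta^3$ is its degree, which is positive. So $\deg M=0$.

\emph{Conclusion.} The coordinate sections lie in $H^0(C\times B,\mathcal{L})=H^0(C,L)\otimes H^0(B,M)$ and are not all zero. So $M$ has degree $0$ and a non-zero section, and $M\cong\mathcal{O}_B$. The coordinate sections then lie in $H^0(C,L)\otimes H^0(B,\mathcal{O}_B)=H^0(C,L)$, so the embedding does not depend on $b$, and all $\mathcal{C}_b$ coincide. The last assertion of the theorem follows, since a family whose members coincide is trivial.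
\end{proof}

\begin{remark}[completeness is needed]
Embed a curve $C$ of genus $3$ in $\mathbb{P}^4$ by a complete linear system $|L|$ of degree $7$. Fix a hyperplane $H\cong\mathbb{P}^3$ and let $B=\mathbb{P}^4\setminus(\Sigma\cup H)$, which is affine because $\Sigma\cup H$ is a hypersurface. Projecting $C$ from $b\in B$ to $H$ gives, by Lemma~\ref{lem:criterion}, a family of smooth space curves over $B$, all with polarization $(C,L)$. A projective equivalence between two members induces an automorphism of $C$ that preserves the class of $L$; it acts on $\mathbb{P}^4$ and carries one center to the other. These automorphisms form a finite group and $B$ is infinite, so the family is non-trivial.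
\end{remark}

\begin{remark}[non-degeneracy is needed]
For $[s:t]\in\mathbb{P}^1$ the linear map $[x_0:x_1:x_2]\mapsto[sx_0:tx_0+sx_1:tx_1+sx_2:tx_2]$ embeds $\mathbb{P}^2$ as a plane in $\mathbb{P}^3$; it is multiplication of a binary quadratic form by a linear form. The images of a fixed smooth plane quartic form a complete family over $\mathbb{P}^1$ with constant polarized curve. The members over $[1:0]$ and $[0:1]$ span different planes, so they are different subvarieties. In the proof above, the number $\eta^3$ vanishes for such curves.
\end{remark}

\begin{thebibliography}{9}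

\bibitem{Benoist}
Olivier Benoist, \emph{Complete families of smooth space curves and strong semistability}, arXiv:1311.5346 (2013).

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
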